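# Splitting sets built from decreasing sequences of clubs, and $\mathfrak d_\kappa\le\mathfrak r_\kappa$

## The set where a thinner club lags behind

Throughout, $\kappa$ is a regular uncountable cardinal; nothing is lost by thinking of $\kappa=\omega_1$, where "size $<\kappa$" means "countable" and, for subsets of $\omega_1$, "size $\kappa$" means "uncountable". A **club** is a subset of $\kappa$ that is unbounded in $\kappa$ and closed under suprema (below $\kappa$) of its nonempty subsets. We adopt the convention that all our clubs contain $0$.

Given a club $E$ and $\alpha<\kappa$, look at the last element of $E$ that is not beyond $\alpha$: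
$$f_E(\alpha)=\max\bigl(E\cap(\alpha+1)\bigr).$$
The maximum exists: the set contains $0$, its supremum is at most $\alpha$, and $E$ is closed. Suppose $E'\subseteq E$ is a second club. Then $f_{E'}\le f_E$, and we can ask where the inequality is strict. The proof turns on the set
$$T(E,E')=\{\alpha<\kappa:\ f_{E'}(\alpha)<f_E(\alpha)\}.$$

It helps to see its complement. A club $E$ cuts $\kappa$ into half-open blocks $[\beta,\beta^+)$, where $\beta\in E$ and $\beta^+$ is the next element of $E$; the function $f_E$ sends $\alpha$ to the left end of its block. The blocks of $E'$ are unions of blocks of $E$. We have $f_{E'}(\alpha)=f_E(\alpha)$ exactly when $\alpha$ lies in the first $E$-block of its $E'$-block. So $T(E,E')$ is obtained from $\kappa$ by deleting the first $E$-block of each $E'$-block.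

To speak about "the next element" we write, for any unbounded $A\subseteq\kappa$,
$$\mathrm{nx}_A(\beta)=\min\{\alpha\in A:\alpha>\beta\}.$$
This function is nondecreasing in $\beta$, and if $A\subseteq A'$ then $\mathrm{nx}_{A'}\le\mathrm{nx}_A$. In this notation
$$\kappa\setminus T(E,E')=\bigcup_{\beta\in E'}[\beta,\mathrm{nx}_E(\beta)).\tag{1}$$

**Running example.** Let $\kappa=\omega_1$ and $E_n=\{\omega^n\xi:\xi<\omega_1\}$ for $n<\omega$. These are clubs, $E_0=\omega_1$, and $E_0\supseteq E_1\supseteq\cdots$. Write each $\alpha<\omega_1$ uniquely as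
$$\alpha=\omega^\omega\xi+\omega^r m_r+\dots+\omega m_1+m_0\qquad(m_i<\omega),$$
and call $m_n=m_n(\alpha)$ its $n$-th digit (it is $0$ for all but finitely many $n$). The largest multiple of $\omega^n$ below or equal to $\alpha$ is obtained by deleting the digits $m_0,\dots,m_{n-1}$; that is $f_{E_n}(\alpha)$. Passing from $E_n$ to $E_{n+1}$ deletes the digit $m_n$ as well. Hence
$$T(E_n,E_{n+1})=\{\alpha<\omega_1: m_n(\alpha)\ne0\}.$$
For $n=0$ this is the set of successor ordinals. The intersection $\bigcap_nE_n$ is the set of multiples of $\omega^\omega$.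

## Splitting, dominating, and the inequality to be proved

The sets $T(E,E')$ are for splitting families of large subsets of $\kappa$. Here are the notions.

**Definition (splitting).** $[\kappa]^\kappa$ is the family of subsets of $\kappa$ of size $\kappa$; by regularity these are the unbounded subsets. A set $T\subseteq\kappa$ splits $X\in[\kappa]^\kappa$ iff $|X\cap T|=|X\setminus T|=\kappa$. It splits $\mathcal R\subseteq[\kappa]^\kappa$ iff it splits every $X\in\mathcal R$. The reaping number $\mathfrak r_\kappa$ is the least cardinality of a family $\mathcal R\subseteq[\kappa]^\kappa$ such that no $T\subseteq\kappa$ splits $\mathcal R$.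

For example, the set of limit ordinals splits $\omega_1$ but does not split the set of successor ordinals. The number $\mathfrak r_\kappa$ is defined and is at most $2^\kappa$, because no $T$ splits the whole of $[\kappa]^\kappa$: one of $T$, $\kappa\setminus T$ has size $\kappa$, and $T$ does not split it.

**Definition (dominating).** For $f,g\in\kappa^\kappa$ write $g\le^*f$ ("$f$ dominates $g$") iff $|\{\xi<\kappa: g(\xi)>f(\xi)\}|<\kappa$. The dominating number $\mathfrak d_\kappa$ is the least cardinality of a family $\mathcal F\subseteq\kappa^\kappa$ such that every $g\in\kappa^\kappa$ is dominated by some $f\in\mathcal F$.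

In the running example, $\mathrm{nx}_{E_1}(\beta)<\mathrm{nx}_{E_2}(\beta)$ for every $\beta$: if $\beta=\omega^2\eta+\omega m+j$, then the two values are $\omega^2\eta+\omega(m+1)$ and $\omega^2(\eta+1)$. So $\mathrm{nx}_{E_1}\le^*\mathrm{nx}_{E_2}$ and $\mathrm{nx}_{E_2}\not\le^*\mathrm{nx}_{E_1}$. In general a thinner club has a larger next-element function. Note how weak $g\not\le^*f$ is: it says only that $g(\xi)>f(\xi)$ for $\kappa$ many $\xi$, and which $\xi$ these are depends on $f$.

The question, posed for $\omega_1$ in Kenneth Kunen, "Irredundant Sets in Atomic Boolean Algebras", arXiv:1307.3533 (2013), is whether ZFC proves $\mathfrak r_{\omega_1}\ge\mathfrak d_{\omega_1}$. Equivalently: is $\mathfrak r_{\omega_1}<\mathfrak d_{\omega_1}$ consistent with ZFC? The answer is that ZFC proves the inequality.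

**Theorem 1 (ZFC).** For every regular uncountable $\kappa$, $\mathfrak d_\kappa\le\mathfrak r_\kappa$. In particular $\mathfrak d_{\omega_1}\le\mathfrak r_{\omega_1}$, so $\mathfrak r_{\omega_1}<\mathfrak d_{\omega_1}$ is not consistent with ZFC.

In other words: given $\mathcal R\subseteq[\kappa]^\kappa$ with $|\mathcal R|<\mathfrak d_\kappa$, we must produce one $T$ that splits every member of $\mathcal R$.

## Families of size at most $\kappa$

If $|\mathcal R|\le\kappa$, a bare recursion works. If $\mathcal R$ is empty there is nothing to split. Otherwise list $\mathcal R$ as $\langle X_\xi:\xi<\kappa\rangle$ so that each member appears $\kappa$ many times. At stage $\xi$ choose distinct points $a_\xi,b_\xi\in X_\xi$ different from all points chosen before; this is possible because fewer than $\kappa$ points have been used and $|X_\xi|=\kappa$. Let $T=\{a_\xi:\xi<\kappa\}$. Each $X\in\mathcal R$ has received $\kappa$ many points $a_\xi\in T$ and $\kappa$ many points $b_\xi\notin T$. Hence $\mathfrak r_\kappa>\kappa$.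

Also $\mathfrak d_\kappa>\kappa$. Given $f_\xi$ for $\xi<\kappa$, put $g(\alpha)=\sup_{\xi<\alpha}f_\xi(\alpha)+1$, which is below $\kappa$ by regularity. For each $\xi$ we have $g(\alpha)>f_\xi(\alpha)$ for all $\alpha>\xi$, so no $f_\xi$ dominates $g$.

Consequently Theorem 1 is immediate when $\mathfrak d_\kappa=\kappa^+$. The content begins with families $\mathcal R$ of size $\kappa^+$ or more, still below $\mathfrak d_\kappa$. For these the recursion has nothing to offer: after $\kappa$ stages every point of $\kappa$ may already be decided, and $\kappa^+$ many sets are waiting. We must use the hypothesis $|\mathcal R|<\mathfrak d_\kappa$ itself, which hands us functions that escape $|\mathcal R|$ many bounds at once.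

## Undominated clubs, and how they meet every member of a family

First we convert undominated functions into thin clubs.

**Lemma 2.** If $\mathcal G\subseteq\kappa^\kappa$, $|\mathcal G|<\mathfrak d_\kappa$, and $E$ is a club, then there is a club $E'\subseteq E$ such that $\mathrm{nx}_{E'}\not\le^*k$ for all $k\in\mathcal G$.

**Proof.** Since $\mathcal G$ is too small to be dominating, there is $h\in\kappa^\kappa$ with $h\not\le^*k$ for all $k\in\mathcal G$. Let
$$E'=\{0\}\cup\{\delta\in E:\ h(\xi)<\delta\text{ for all }\xi<\delta\}.$$

We check that $E'$ is a club. The set $C$ of $\delta<\kappa$ closed under $h$ is closed: if $\delta$ is a limit of elements of $C$ and $\xi<\delta$, then $\xi<\delta'\le\delta$ for some $\delta'\in C$, so $h(\xi)<\delta'\le\delta$. It is unbounded: from any $\delta_0<\kappa$ choose $\delta_{n+1}<\kappa$ larger than $\delta_n$ and than all $h(\xi)$, $\xi<\delta_n$, which is possible by regularity; then $\sup_n\delta_n$ is below $\kappa$, because $\kappa$ is regular and uncountable, and it is closed under $h$. Finally, the intersection of the two clubs $E$ and $C$ is a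 club.

Now let $\xi<\kappa$ and $\delta=\mathrm{nx}_{E'}(\xi)$. Then $\delta>\xi\ge0$, so $\delta$ is closed under $h$, and $\xi<\delta$ gives $h(\xi)<\delta$. Thus $\mathrm{nx}_{E'}(\xi)>h(\xi)$ for every $\xi$. If we had $\mathrm{nx}_{E'}\le^*k$ for some $k\in\mathcal G$, then $h\le^*k$, a contradiction. $\square$

Next, if $E'$ is thin compared with $E$ and a given set $A$, then $A$ meets $T(E,E')$ in a large set. In the picture: if after $\gamma$ the next point of $E$ comes, and then a point of $A$, all before the next point of $E'$, then that point of $A$ is outside the first $E$-block of its $E'$-block.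

**Lemma 3.** Let $E'\subseteq E$ be clubs and $A\in[\kappa]^\kappa$. If $\mathrm{nx}_{E'}\not\le^*\mathrm{nx}_A\circ\mathrm{nx}_E$, then $|A\cap T(E,E')|=\kappa$.

**Proof.** By hypothesis there are $\kappa$ many $\gamma$ with $\mathrm{nx}_{E'}(\gamma)>\alpha$, where $\alpha=\mathrm{nx}_A(\mathrm{nx}_E(\gamma))$. Fix such a $\gamma$. Then $\alpha\in A$ and
$$\gamma<\mathrm{nx}_E(\gamma)<\alpha<\mathrm{nx}_{E'}(\gamma).$$
No element of $E'$ lies in $(\gamma,\alpha]$, so $f_{E'}(\alpha)\le\gamma$. On the other hand $\mathrm{nx}_E(\gamma)$ is an element of $E$ below $\alpha$, so $f_E(\alpha)\ge\mathrm{nx}_E(\gamma)>\gamma$. Hence $f_{E'}(\alpha)<f_E(\alpha)$, that is, $\alpha\in A\cap T(E,E')$, and $\alpha>\gamma$. The set of such $\gamma$ has size $\kappa$, so it is unbounded; therefore $A\cap T(E,E')$ is unbounded and has size $\kappa$. $\square$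

These two lemmas already give half of what we want. Start with any club $E$, apply Lemma 2 to the family $\{\mathrm{nx}_X\circ\mathrm{nx}_E:X\in\mathcal R\}$, and obtain $E'\subseteq E$ with $|X\cap T(E,E')|=\kappa$ for all $X\in\mathcal R$ simultaneously.

## Sets swallowed by a single $T(E,E')$

The sensible first attempt is to choose one pair $E'\subseteq E$ so cleverly that $T(E,E')$ also omits $\kappa$ many points of each $X\in\mathcal R$. By (1), this means that $X$ must have points in $[\beta,\mathrm{nx}_E(\beta))$ for $\kappa$ many $\beta\in E'$. What can Lemma 2 offer?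

We may choose $E$ with $\mathrm{nx}_E\not\le^*\mathrm{nx}_X$. This gives $\kappa$ many $\beta$ with $\mathrm{nx}_X(\beta)<\mathrm{nx}_E(\beta)$, and we may even move $\beta$ down to $f_E(\beta)$ so that $\beta\in E$, since this leaves $\mathrm{nx}_E(\beta)$ unchanged and does not increase $\mathrm{nx}_X(\beta)$. But the set of good $\beta$ depends on $X$, and the club $E'$, chosen afterward, may avoid it. We may also choose $E'$ with $\mathrm{nx}_{E'}\not\le^*\mathrm{nx}_X$, and then there are good $\beta\in E'$; but now the point $\mathrm{nx}_X(\beta)$ is known only to come before $\mathrm{nx}_{E'}(\beta)$, and may come after $\mathrm{nx}_E(\beta)$. We need $\beta$ in the thin club and a gap measured in the thick club.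

Here is an example in which all these requirements hold and the attempt fails. Take $E=E_1$ and $E'=E_2$ from the running example and $X=T(E_1,E_2)=\{\alpha:m_1(\alpha)\ne0\}$.

* At $\beta=\omega^2\xi+\omega$ we have $\mathrm{nx}_X(\beta)=\omega^2\xi+\omega+1<\omega^2\xi+\omega2=\mathrm{nx}_E(\beta)$. So $\mathrm{nx}_E\not\le^*\mathrm{nx}_X$.
* At $\gamma=\omega^2\xi$ we have $\mathrm{nx}_E(\gamma)=\omega^2\xi+\omega$ and $\mathrm{nx}_X(\mathrm{nx}_E(\gamma))=\omega^2\xi+\omega+1<\omega^2(\xi+1)=\mathrm{nx}_{E'}(\gamma)$. So $\mathrm{nx}_{E'}\not\le^*\mathrm{nx}_X\circ\mathrm{nx}_E$, and a fortiori $\mathrm{nx}_{E'}\not\le^*\mathrm{nx}_X$.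

Yet $X\subseteq T(E,E')$, so $T(E,E')$ does not split $X$.

## Intersections of $\omega$ many clubs

The conflict between the thick club and the thin club disappears in the limit of a decreasing sequence. Let $E_0\supseteq E_1\supseteq\cdots$ be clubs and $E_\omega=\bigcap_nE_n$. Since $\kappa$ is regular and uncountable, $E_\omega$ is a club. We claim that
$$\mathrm{nx}_{E_\omega}(\beta)=\sup_n\mathrm{nx}_{E_n}(\beta)\qquad\text{for all }\beta<\kappa.\tag{2}$$
Let $\delta$ be the right-hand side. It is below $\kappa$ because $\kappa$ is regular and uncountable. The sequence $\langle\mathrm{nx}_{E_n}(\beta):n<\omega\rangle$ is nondecreasing, so for every $m$ we have $\delta=\sup_{n\ge m}\mathrm{nx}_{E_n}(\beta)$, a supremum of elements of $E_m$; hence $\delta\in E_m$. So $\delta\in E_\omega$, and $\delta>\beta$, which gives $\mathrm{nx}_{E_\omega}(\beta)\le\delta$. The other inequality holds because $E_\omega\subseteq E_n$ for all $n$. In the running example with $\beta=0$, (2) reads $\omega^\omega=\sup_n\omega^n$.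

So a point $\beta\in E_\omega$ belongs to all the thin clubs $E_{n+1}$, and a gap of $E_\omega$ above $\beta$ is exhausted by the gaps of the thick clubs $E_n$ above the same $\beta$. If a point of $A$ falls in the gap of $E_\omega$, then it falls in the gap of $E_n$ for $n$ large. For this to be useful against a set $X$, different parts of $X$ must be tested against infinitely many of the sets $T(E_n,E_{n+1})$. The next lemma says precisely what happens if they are all swallowed.

**Lemma 4.** Let $E_0\supseteq E_1\supseteq\cdots$ be clubs and $E_\omega=\bigcap_nE_n$. Let $B\subseteq\omega$ be infinite, $A_n\in[\kappa]^\kappa$ for $n\in B$, and $\gamma<\kappa$, with $A_n\setminus\gamma\subseteq T(E_n,E_{n+1})$ for all $n\in B$. Then $\mathrm{nx}_{E_\omega}\le^*k$, where $k(\beta)=\sup_{n\in B}\mathrm{nx}_{A_n}(\beta)$.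

**Proof.** The function $k$ maps $\kappa$ to $\kappa$, since a supremum of countably many ordinals below $\kappa$ is below $\kappa$. It is nondecreasing, since each $\mathrm{nx}_{A_n}$ is.

**The case $\beta\in E_\omega$, $\beta\ge\gamma$.** This is where the swallowing hypothesis is used. Let $n\in B$ and $\alpha=\mathrm{nx}_{A_n}(\beta)$. Then $\alpha\in A_n$ and $\alpha>\beta\ge\gamma$, so $\alpha\in T(E_n,E_{n+1})$. Therefore
$$f_{E_n}(\alpha)>f_{E_{n+1}}(\alpha)\ge\beta,$$
the last inequality because $\beta\in E_{n+1}$ and $\beta\le\alpha$. Thus $f_{E_n}(\alpha)$ is an element of $E_n$ in $(\beta,\alpha]$, and so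
$$\mathrm{nx}_{E_n}(\beta)\le\alpha=\mathrm{nx}_{A_n}(\beta)\le k(\beta)\qquad\text{for all }n\in B.$$
Since $\mathrm{nx}_{E_n}(\beta)$ is nondecreasing in $n$ and $B$ is infinite, $\sup_{n<\omega}\mathrm{nx}_{E_n}(\beta)=\sup_{n\in B}\mathrm{nx}_{E_n}(\beta)\le k(\beta)$. By (2), $\mathrm{nx}_{E_\omega}(\beta)\le k(\beta)$.

**The general case.** We pull an arbitrary large ordinal back into $E_\omega$. Let $\beta'\ge\min(E_\omega\setminus\gamma)$ and $\beta=f_{E_\omega}(\beta')$. Then $\beta\in E_\omega$ and $\beta\ge\min(E_\omega\setminus\gamma)\ge\gamma$, so the first case applies to $\beta$. There are no elements of $E_\omega$ in $(\beta,\beta']$, hence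
$$\mathrm{nx}_{E_\omega}(\beta')=\mathrm{nx}_{E_\omega}(\beta)\le k(\beta)\le k(\beta').$$
So $\mathrm{nx}_{E_\omega}(\beta')>k(\beta')$ can happen only for $\beta'<\min(E_\omega\setminus\gamma)$, which is fewer than $\kappa$ many $\beta'$. $\square$

Read contrapositively: if $E_0$, and hence $E_\omega$, is thin enough to escape $k$, then for each $\gamma<\kappa$ some $A_n\setminus\gamma$ is not contained in $T(E_n,E_{n+1})$. The club $E_0$ must be chosen knowing $k$. So the sets $A_n$ have to be available before the sequence of clubs is built.

## A function $g:\kappa\to\omega$ with infinitely many large fibers on each $X$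

Fix from now on $\mathcal R\subseteq[\kappa]^\kappa$ with $|\mathcal R|<\mathfrak d_\kappa$. To feed Lemma 4 we need to cut every $X\in\mathcal R$, by one and the same function, into countably many pieces of which infinitely many have size $\kappa$. The half that we already have, Lemmas 2 and 3, suffices for this.

**Lemma 5.** There is $g:\kappa\to\omega$ such that $|\{\alpha\in X:g(\alpha)\ge N\}|=\kappa$ for all $X\in\mathcal R$ and $N<\omega$.

**Proof.** Let $E_0=\kappa$. Given $E_n$, apply Lemma 2 to the family $\{\mathrm{nx}_X\circ\mathrm{nx}_{E_n}:X\in\mathcal R\}$, of size at most $|\mathcal R|<\mathfrak d_\kappa$, and obtain a club $E_{n+1}\subseteq E_n$ with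
$$\mathrm{nx}_{E_{n+1}}\not\le^*\mathrm{nx}_X\circ\mathrm{nx}_{E_n}\qquad\text{for all }X\in\mathcal R.$$
For each $\alpha$, the sequence $\langle f_{E_n}(\alpha):n<\omega\rangle$ is a nonincreasing sequence of ordinals, so it is eventually constant. Let $g(\alpha)$ be the least $n$ such that $f_{E_m}(\alpha)=f_{E_n}(\alpha)$ for all $m\ge n$.

Suppose that $X\in\mathcal R$ and $N$ satisfy $|\{\alpha\in X:g(\alpha)\ge N\}|<\kappa$. All other $\alpha\in X$ have $g(\alpha)<N$, so that $f_{E_{N+1}}(\alpha)=f_{E_N}(\alpha)$, that is, $\alpha\notin T(E_N,E_{N+1})$. Hence $|X\cap T(E_N,E_{N+1})|<\kappa$. But Lemma 3, with $A=X$, says that this intersection has size $\kappa$, a contradiction. $\square$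

For the clubs of the running example, which were not chosen with any $\mathcal R$ in mind, the function so defined is easy to read: $g(\alpha)=0$ if all digits are $0$, and otherwise $g(\alpha)=n+1$, where $n$ is the largest index with $m_n(\alpha)\ne0$.

Fix $g$ as in Lemma 5. For $X\in\mathcal R$ let
$$X^n=X\cap g^{-1}\{n\},\qquad B_X=\{n<\omega:|X^n|=\kappa\}.$$
**The set $B_X$ is infinite.** Otherwise $B_X\subseteq N$ for some $N<\omega$, and
$$\{\alpha\in X:g(\alpha)\ge N\}=\bigcup_{n\ge N}X^n$$
is a countable union of sets of size $<\kappa$. Since $\kappa$ is regular and uncountable, the union has size $<\kappa$, contradicting Lemma 5.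

There is a tempting shortcut at this point: find $S\subseteq\omega$ such that $B_X\cap S$ and $B_X\setminus S$ are nonempty for every $X\in\mathcal R$, and put $T=g^{-1}(S)$. Such a $T$ splits $\mathcal R$, since $X\cap T$ and $X\setminus T$ then each contain some $X^n$ with $n\in B_X$. But there may be no such $S$. If every infinite subset of $\omega$ occurs as some $B_X$, then for any $S$ we can take $X$ with $B_X$ equal to whichever of $S$, $\omega\setminus S$ is infinite, and this $B_X$ is contained in $S$ or in $\omega\setminus S$. Cardinality does not exclude this. Under CH, for instance, a family $\mathcal R$ of size $\aleph_1=2^{\aleph_0}$ has room for all infinite subsets of $\omega$, while $\aleph_1<\mathfrak d_{\omega_1}$. So we do not take or omit whole fibers of $g$. Instead, we split inside the fibers, using $T(E_n,E_{n+1})$ inside the fiber $g^{-1}\{n\}$.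

## The splitting set

We now prove Theorem 1. The family $\mathcal R$, the function $g$, the sets $X^n$ and the infinite sets $B_X$ are as in the previous section. The clubs used to produce $g$ are discarded, and a new sequence of clubs is chosen, this time with knowledge of $g$.

**Step 1: choosing the clubs.** The purpose is to arrange that Lemma 3 applies on every large piece $X^n$ and that the conclusion of Lemma 4 is false for every $X$. For $X\in\mathcal R$ put
$$k_X(\beta)=\sup_{n\in B_X}\mathrm{nx}_{X^n}(\beta),$$
which is below $\kappa$ since it is a supremum of countably many ordinals below $\kappa$. Apply Lemma 2 to the club $\kappa$ and the family $\{k_X:X\in\mathcal R\}$ to get a club $E_0$ with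
$$\mathrm{nx}_{E_0}\not\le^*k_X\qquad\text{for all }X\in\mathcal R.\tag{3}$$
Given $E_n$, apply Lemma 2 to $E_n$ and the family $\{\mathrm{nx}_{X^n}\circ\mathrm{nx}_{E_n}:X\in\mathcal R,\ n\in B_X\}$ (for this fixed $n$; its size is at most $|\mathcal R|$) to get a club $E_{n+1}\subseteq E_n$ with
$$\mathrm{nx}_{E_{n+1}}\not\le^*\mathrm{nx}_{X^n}\circ\mathrm{nx}_{E_n}\qquad\text{for all }X\in\mathcal R\text{ with }n\in B_X.\tag{4}$$

**Step 2: defining $T$.** The purpose is to have $T$ agree with $T(E_n,E_{n+1})$ on the $n$-th fiber of $g$. Let
$$T=\{\alpha<\kappa:\ \alpha\in T(E_{g(\alpha)},E_{g(\alpha)+1})\}.$$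
If $\alpha\in X^n$ then $g(\alpha)=n$, so
$$X^n\cap T=X^n\cap T(E_n,E_{n+1})\qquad\text{for all }X\in\mathcal R,\ n<\omega.\tag{5}$$

It is essential that the clubs are new. With the clubs from the proof of Lemma 5, the definition of $g(\alpha)$ says that $f_{E_m}(\alpha)$ no longer changes for $m\ge g(\alpha)$, so no $\alpha$ would be in $T(E_{g(\alpha)},E_{g(\alpha)+1})$, and $T$ would be empty.

**Step 3: $|X\cap T|=\kappa$ for every $X\in\mathcal R$.** One large piece suffices. Pick $n\in B_X$. By (4), Lemma 3 applies to $E_{n+1}\subseteq E_n$ and $A=X^n$, and together with (5) it gives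
$$|X^n\cap T|=|X^n\cap T(E_n,E_{n+1})|=\kappa.$$

**Step 4: $|X\setminus T|=\kappa$ for every $X\in\mathcal R$.** Here all the pieces $X^n$, $n\in B_X$, are used together. Suppose that $|X\setminus T|<\kappa$. By regularity $X\setminus T$ is bounded, say $X\setminus T\subseteq\gamma<\kappa$. Then $X^n\setminus\gamma\subseteq T$ for every $n$, and by (5)
$$X^n\setminus\gamma\subseteq T(E_n,E_{n+1})\qquad\text{for all }n\in B_X.$$
Lemma 4, with $B=B_X$ and $A_n=X^n$, yields $\mathrm{nx}_{E_\omega}\le^*k_X$, where $E_\omega=\bigcap_nE_n$. Since $E_\omega\subseteq E_0$,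
$$\mathrm{nx}_{E_0}\le\mathrm{nx}_{E_\omega}\le^*k_X,$$
which contradicts (3).

By Steps 3 and 4, $T$ splits $\mathcal R$. Since $\mathcal R$ was an arbitrary family of size less than $\mathfrak d_\kappa$, we have $\mathfrak r_\kappa\ge\mathfrak d_\kappa$, and Theorem 1 is proved. $\blacksquare$

No cardinal arithmetic was used, only the regularity and uncountability of $\kappa$. The uncountability cannot be dropped: in Miller's model $\mathfrak r=\mathfrak u=\aleph_1<\mathfrak d=\aleph_2$, where $\mathfrak r$ and $\mathfrak d$ are the numbers for $\kappa=\omega$ (see A. Blass, *Combinatorial cardinal characteristics of the continuum*, Handbook of Set Theory). One can see where the proof uses uncountability. Equation (2) and the functions $k_X$ need suprema of countably many ordinals below $\kappa$ to be below $\kappa$, the infinitude of $B_X$ needs countable unions of small sets to be small, and Lemma 2 needs closure points. For $\kappa=\omega$ and $h(\xi)=\xi+1$, the only $\delta<\omega$ closed under $h$ is $0$.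

## Splitting into $\omega_1$ pieces

For $\kappa=\omega_1$ one can now split into many pieces at no extra cost in the size of the family.

**Proposition 6.** If $\mathcal R\subseteq[\omega_1]^{\aleph_1}$ and $|\mathcal R|<\mathfrak r_{\omega_1}$ (in particular, if $|\mathcal R|<\mathfrak d_{\omega_1}$), there is $F:\omega_1\to\omega_1$ such that $X\cap F^{-1}\{\xi\}$ is uncountable for all $X\in\mathcal R$ and $\xi<\omega_1$. Hence $\mathfrak r_{\omega_1}$ is unchanged if two-piece splitting is replaced by splitting into $\omega_1$ pieces.

**Proof.** The words "in particular" are justified by Theorem 1.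

**Countably many pieces.** We first show that for $\mathcal S\subseteq[\omega_1]^{\aleph_1}$ with $|\mathcal S|<\mathfrak r_{\omega_1}$ there is $g:\omega_1\to\omega$ with $X\cap g^{-1}\{n\}$ uncountable for all $X\in\mathcal S$ and $n<\omega$. Put $\mathcal S_0=\mathcal S$. Given $\mathcal S_n\subseteq[\omega_1]^{\aleph_1}$ with $|\mathcal S_n|\le|\mathcal S|<\mathfrak r_{\omega_1}$, let $T_n$ split $\mathcal S_n$ and put $\mathcal S_{n+1}=\{Y\setminus T_n:Y\in\mathcal S_n\}$. Its members are uncountable because $T_n$ splits $\mathcal S_n$, and $|\mathcal S_{n+1}|\le|\mathcal S|$. By induction, $X\setminus\bigcup_{m<n}T_m\in\mathcal S_n$ for each $X\in\mathcal S$, and $T_n$ splits this set, so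
$$X\cap\Bigl(T_n\setminus\bigcup_{m<n}T_m\Bigr)$$
is uncountable. The sets $T_n\setminus\bigcup_{m<n}T_m$ are pairwise disjoint. Let $g$ have value $n$ on the $n$-th of them, and value $0$ on the points that belong to none.

**From $\omega$ to $\omega_1$ pieces.** The purpose of this step is to let a value in $\omega$ name an ordinal below $\alpha$. Fix injections $e_\alpha:\alpha\to\omega$ for $\alpha<\omega_1$, and for $\xi<\omega_1$, $n<\omega$ let
$$A(\xi,n)=\{\alpha>\xi: e_\alpha(\xi)=n\}.$$
Let $\mathcal S$ be the family of all uncountable sets of the form $X\cap A(\xi,n)$ with $X\in\mathcal R$. Then $|\mathcal S|\le|\mathcal R|\cdot\aleph_1<\mathfrak r_{\omega_1}$, because $\mathfrak r_{\omega_1}\ge\mathfrak d_{\omega_1}>\aleph_1$. Take $g$ for this $\mathcal S$ from the first part. Let $F(\alpha)$ be the $\xi<\alpha$ with $e_\alpha(\xi)=g(\alpha)$ if there is one (it is unique, since $e_\alpha$ is injective), and $0$ otherwise.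

Let $X\in\mathcal R$ and $\xi<\omega_1$. We have $X\setminus(\xi+1)=\bigcup_n\bigl(X\cap A(\xi,n)\bigr)$, and this set is uncountable, so $X\cap A(\xi,n)$ is uncountable for some $n$. It then belongs to $\mathcal S$, so there are uncountably many $\alpha\in X\cap A(\xi,n)$ with $g(\alpha)=n=e_\alpha(\xi)$. For all of these $F(\alpha)=\xi$.

**The reaping number is unchanged.** By what was just proved, a family for which no such $F$ exists has size at least $\mathfrak r_{\omega_1}$. Conversely, a family $\mathcal R$ of size $\mathfrak r_{\omega_1}$ that no set splits admits no such $F$: otherwise $F^{-1}\{0\}$ would split it, as $X\cap F^{-1}\{0\}$ is uncountable and $X\setminus F^{-1}\{0\}$ contains the uncountable set $X\cap F^{-1}\{1\}$. $\square$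

## Equality under $2^{\aleph_1}=\aleph_2$, strict inequality after adding Cohen reals

**Equality.** If $2^{\aleph_1}=\aleph_2$, then
$$\aleph_2\le\mathfrak d_{\omega_1}\le\mathfrak r_{\omega_1}\le2^{\aleph_1}=\aleph_2.$$
The first inequality is $\mathfrak d_{\omega_1}>\aleph_1$, the second is Theorem 1, and the third was noted after the definition of splitting.

**Strict inequality.** Let $V$ satisfy GCH, and add $\aleph_3$ Cohen reals $c_\nu$ $(\nu<\omega_3)$ by the poset $P$ of finite partial functions from $\omega_3\times\omega$ to $2$, with generic $G$. We claim that in $V[G]$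
$$\mathfrak d_{\omega_1}=\aleph_2<\aleph_3\le\mathfrak r_{\omega_1}.$$
Recall that $P$ is ccc, so cardinals are preserved.

**Computing $\mathfrak d_{\omega_1}$.** We bound new functions by old ones. Suppose $p$ forces $\dot g:\omega_1\to\omega_1$. For each $\xi<\omega_1$, the set of $\eta$ such that some $q\le p$ forces $\dot g(\xi)=\eta$ is countable: choosing one such $q$ for each $\eta$ gives an antichain. Let $f(\xi)<\omega_1$ be its supremum. Then $f\in V$ and $p$ forces $\dot g(\xi)\le f(\xi)$ for all $\xi$. So the functions $\omega_1\to\omega_1$ in $V$ form a dominating family in $V[G]$. By GCH there are $\aleph_2$ of them, whence $\mathfrak d_{\omega_1}\le\aleph_2$; and $\mathfrak d_{\omega_1}>\aleph_1$ always.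

**Capturing a family in a small part of the extension.** In $V[G]$ let $\mathcal R\subseteq[\omega_1]^{\aleph_1}$ have size at most $\aleph_2$; we may assume that $\mathcal R$ is nonempty. Enumerate it, possibly with repetitions, as $\langle X_\eta:\eta<\omega_2\rangle$, and code the enumeration by the set $\{(\eta,\xi):\xi\in X_\eta\}\subseteq\omega_2\times\omega_1$. A nice name for this set consists of $\aleph_2$ many antichains, each countable by ccc, of finite conditions. So it mentions only coordinates $\nu$ from a set $I\in V$ with $I\subseteq\omega_3$ and $|I|\le\aleph_2$. Let $G_I$ be the part of $G$ with coordinates in $I$. Then $\mathcal R\subseteq V[G_I]$.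

**Splitting by unused coordinates.** Since $|\omega_3\setminus I|=\aleph_3$, we can choose in $V$ a sequence $\langle\nu_\xi:\xi<\omega_1\rangle$ of distinct elements of $\omega_3\setminus I$. In $V[G]$ let
$$T=\{\xi<\omega_1:c_{\nu_\xi}(0)=1\}.$$
By the product lemma, the remaining part of $G$ is generic over $V[G_I]$ for the poset $Q$ of finite partial functions from $(\omega_3\setminus I)\times\omega$ to $2$. Let $X\in\mathcal R$, $\gamma<\omega_1$ and $i\in\{0,1\}$. The set
$$\{q\in Q:\ q(\nu_\xi,0)=i\text{ for some }\xi\in X\setminus\gamma\}$$
belongs to $V[G_I]$, and it is dense. Indeed, a condition $q$ is finite, $X\setminus\gamma$ is infinite and the $\nu_\xi$ are distinct, so some $\xi\in X\setminus\gamma$ has $(\nu_\xi,0)\notin\mathrm{dom}(q)$, and $q$ can be extended by the value $i$ there. Hence for each $\gamma<\omega_1$ there are $\xi,\xi'\in X\setminus\gamma$ with $\xi\in T$ and $\xi'\notin T$. So $X\cap T$ and $X\setminus T$ are unbounded in $\omega_1$, hence uncountable, and $T$ splits $X$.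

Thus no family of size at most $\aleph_2$ witnesses $\mathfrak r_{\omega_1}$, and $\mathfrak r_{\omega_1}\ge\aleph_3>\aleph_2=\mathfrak d_{\omega_1}$ in $V[G]$. $\square$
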